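\title{A cut group whose Sylow $3$-subgroups are not cut}

\begin{abstract}
A finite group is a cut group if all central units of its integral group ring are trivial. We show that Sylow $3$-subgroups of cut groups need not be cut, by constructing a solvable cut group $G=N\rtimes A_4$ of order $2^2\cdot 3^{17}$ whose Sylow $3$-subgroups are not cut. The same holds for all direct powers of $G$, and their character values lie in $\mathbb{Q}(\sqrt{-3})$. In the positive direction, a Sylow $3$-subgroup $P$ of a cut group is cut whenever the normalizer of $P$ controls fusion in $P$, for instance when $P$ is normal or abelian.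
\end{abstract}

\section{Introduction}

Let $G$ be a finite group with center $\mathcal{Z}(G)$, and let $\mathcal{U}(\mathbb{Z}G)$ be the unit group of the integral group ring $\mathbb{Z}G$. The elements $\pm g$ with $g\in\mathcal{Z}(G)$ are central units of $\mathbb{Z}G$, the \emph{trivial} ones. The group $G$ is a \emph{cut group} if there are no others, that is, if $\mathcal{Z}(\mathcal{U}(\mathbb{Z}G))=\pm\mathcal{Z}(G)$.

This property can be read off the conjugacy classes. Write $|g|$ for the order of $g$ and $\sim$ for conjugacy. An element $g\in G$ is \emph{inverse semi-rational in $G$} if $g^j\sim g$ or $g^j\sim g^{-1}$ in $G$ for every integer $j$ coprime to $|g|$; in other words, every generator of $\langle g\rangle$ lies in the class of $g$ or in the class of $g^{-1}$. By a theorem of Ritter and Sehgal, $G$ is a cut group if and only if every element of $G$ is inverse semi-rational in $G$. This criterion is all that we use about cut groups.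

An element of order $1,2,3,4$ or $6$ is inverse semi-rational in every group, since $g$ and $g^{-1}$ are then the only generators of $\langle g\rangle$; for all other orders there are more than two generators. So an abelian group is cut exactly when its exponent divides $4$ or $6$. Symmetric groups are cut, because all generators of a cyclic subgroup have the same cycle type. A subgroup has fewer conjugating elements, and subgroups of cut groups need not be cut: $C_9$ is a subgroup of $S_9$. One may still hope that Sylow subgroups are large enough. For a prime $p\ge5$ they are not. A nontrivial $p$-group has a central element $g$ of order $p$, and $g^2\ne g^{\pm1}$, so it is never cut; yet the affine group $C_5\rtimes C_4$ of $\mathbb{F}_5$ is cut, since its elements of order $5$ are all conjugate and its other elements have order $1$, $2$ or $4$.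

The prime $3$ is different. Every unit modulo $3^k$ has the form $\pm4^i$, so an element $g$ of order $3^k$ is inverse semi-rational as soon as $g\sim g^4$. The automorphism $g\mapsto g^4$ of $\langle g\rangle$ has order a power of $3$, so if it is induced by conjugation at all, it is induced by a $3$-element, and everything takes place in a Sylow $3$-subgroup. This suggests a positive answer to the following question, posed in \cite{BCJM}.

\begin{quote}
\emph{Are Sylow $3$-subgroups of cut groups again cut?}
\end{quote}

The answer is no, already for solvable groups.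

\begin{theorem}\label{thm:main}
There is a solvable group $G=N\rtimes A_4$ with $|N|=3^{16}$ such that:
\begin{enumerate}
\item[(1)] for every $g\in G$ and every integer $j$ coprime to $|g|$ with $j\equiv1\pmod 3$, the element $g^j$ is conjugate to $g$ in $G$; consequently $G$ is cut;
\item[(2)] a Sylow $3$-subgroup $P$ of $G$ contains an element $y$ of order $9$ such that $y^4$ is conjugate in $P$ neither to $y$ nor to $y^{-1}$; so $P$ is not cut.
\end{enumerate}
\end{theorem}

A direct product of cut groups need not be cut, as $C_3\times C_4$ shows. Property (1) is stronger than being cut and does pass to direct powers.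

\begin{theorem}\label{thm:powers}
Let $G$ and $P$ be as in Theorem~\ref{thm:main}. For every $n\ge1$ the group $G^n$ is cut and its Sylow $3$-subgroup $P^n$ is not. All character values of $G^n$ lie in $\mathbb{Q}(\sqrt{-3})$.
\end{theorem}

The next theorem records what the Sylow argument above really proves. For a Sylow subgroup $P$ of $G$, one says that $N_G(P)$ \emph{controls $G$-fusion in $P$} if any two elements of $P$ that are conjugate in $G$ are conjugate in $N_G(P)$.

\begin{theorem}\label{thm:fusion}
Let $G$ be a finite cut group and $P$ a Sylow $3$-subgroup of $G$. Every element of $P$ is $G$-conjugate to an element of $P$ that is inverse semi-rational in $P$. Hence $P$ is cut whenever $N_G(P)$ controls $G$-fusion in $P$, for instance if $P$ is normal or abelian.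
\end{theorem}

We prove Theorem~\ref{thm:fusion} first, because it shows where a counterexample has to be sought. Section~\ref{sec:model} exhibits the mechanism in a small group that is not yet cut, Section~\ref{sec:G} constructs $G$ and proves part (2) of Theorem~\ref{thm:main}, Section~\ref{sec:cut} proves part (1), and Section~\ref{sec:powers} proves Theorem~\ref{thm:powers}.

\section{Elements of $3$-power order and fusion}\label{sec:fusion}

\begin{lemma}\label{lem:four}
Let $g$ be an element of order $3^k$ of a finite group $\Gamma$. The following are equivalent: \textup{(i)} $g$ is inverse semi-rational in $\Gamma$; \textup{(ii)} $g^4\sim g$ or $g^4\sim g^{-1}$; \textup{(iii)} $g^4\sim g$.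
\end{lemma}

\begin{proof}
For $k\le1$ all three statements hold, so let $k\ge2$. Cubing shows by induction that $4^{3^i}\equiv1+3^{i+1}\pmod{3^{i+2}}$, so $4$ has order $3^{k-1}$ in the group $U=(\mathbb{Z}/3^k)^\times$ of order $2\cdot3^{k-1}$. Thus $\langle4\rangle$ is the Sylow $3$-subgroup of $U$, and $U=\langle-1\rangle\times\langle4\rangle$. Let $I\le U$ be the image of the homomorphism $N_\Gamma(\langle g\rangle)\to U$ that sends $m$ to the $j$ with $m^{-1}gm=g^j$; it consists of the units $j$ with $g^j\sim g$.

Statement (ii) is the case $j=4$ of (i). It says that $4\in I$ or $-4\in I$. In the second case $16=4^2\in I$, and $4^2$ generates $\langle4\rangle$ because this group has odd order. So $4\in I$ in both cases, which is (iii). If $4\in I$, every unit $j=\pm4^i$ has $j\in I$ or $-j\in I$, which is (i).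
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fusion}]
Let $a\in P$ have order $3^k$. If $k\le1$, then $a$ itself is inverse semi-rational in $P$. Let $k\ge2$, put $M=N_G(\langle a\rangle)$, and let $I$ be the image of $M$ in $(\mathbb{Z}/3^k)^\times$. Since $G$ is cut, Lemma~\ref{lem:four} gives $4\in I$, so $\langle4\rangle$ is the Sylow $3$-subgroup of $I$. Let $S$ be a Sylow $3$-subgroup of $M$. It contains the normal $3$-subgroup $\langle a\rangle$ of $M$. A surjective homomorphism maps Sylow subgroups onto Sylow subgroups, so there is $t\in S$ with $t^{-1}at=a^4$. By Sylow's theorem $g^{-1}Sg\le P$ for some $g\in G$. The elements $a_1=g^{-1}ag$ and $t_1=g^{-1}tg$ lie in $P$ and satisfy $t_1^{-1}a_1t_1=a_1^4$, so $a_1$ is inverse semi-rational in $P$ by Lemma~\ref{lem:four}. This is the first claim.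

If $N_G(P)$ controls fusion, then $a=m^{-1}a_1m$ with $m\in N_G(P)$. Conjugation by $m$ is an automorphism of $P$, so $a$ is inverse semi-rational in $P$ as well, and $P$ is cut. For normal $P$ control of fusion is trivial. For abelian $P$ it is Burnside's theorem: if $a$ and $a_1=g^{-1}ag$ lie in $P$, then $P$ and $g^{-1}Pg$ are Sylow $3$-subgroups of $C_G(a_1)$, so $(gc)^{-1}P(gc)=P$ for some $c\in C_G(a_1)$, and $gc\in N_G(P)$ conjugates $a$ to $a_1$.
\end{proof}

The gap in the heuristic of the introduction is now visible: the Sylow subgroup in which $a\sim a^4$ depends on $a$, and it need not be the given $P$. A counterexample needs an element that lies in several Sylow $3$-subgroups and is conjugate to its fourth power in some of them only. A group with more than one Sylow $3$-subgroup has at least four, hence order at least $12$, and $A_4$ has four. If $N$ is a $3$-group, then $N\rtimes A_4$ also has four Sylow $3$-subgroups, and every element of $N$ lies in all of them. We look for $y$ in such an $N$.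

\section{A first model}\label{sec:model}

Indices $k$ run over $\mathbb{F}_3=\{0,1,2\}$. Let
\[
D=\Bigl\{\delta\in\{\pm1\}^{\mathbb{F}_3}:\prod_k\delta_k=1\Bigr\}\cong C_2^2,\qquad H=D\rtimes\langle s\rangle,
\]
where $s$ has order $3$ and $(s\delta s^{-1})_{k+1}=\delta_k$. Since $s$ permutes the three involutions of $D$ cyclically, $H\cong A_4$. The conjugates $\delta s\delta^{-1}$ ($\delta\in D$) lie in the coset $Ds$, and they are distinct because no involution of $D$ commutes with $s$. So $Ds$ is the conjugacy class of $s$, its inverse $Ds^{-1}$ is the class of $s^{-1}$, and these are the elements of order $3$.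

Let $H$ act on $W=\bigoplus_k\langle w_k\rangle\cong\mathbb{F}_3^3$ by $\delta(w_k)=\delta_kw_k$ and $s(w_k)=w_{k+1}$, and put $w_+=w_0+w_1+w_2$. The vectors fixed by $s$ are $0$ and $\pm w_+$, and $\delta s^i$ fixes $w_+$ only if $\delta=1$. An element of $Ds$ maps $w_k$ to $\pm w_{k+1}$, so a vector that it fixes has all coordinates zero or all coordinates nonzero. Conversely, let $\alpha\in\{\pm1\}^{\mathbb{F}_3}$ and put
\begin{equation}\label{eq:sign}
\varepsilon=\prod_k\alpha_k,\qquad\delta=\varepsilon\alpha .
\end{equation}
The entries of $\delta$ have product $\varepsilon^3\cdot\varepsilon=1$, so $\delta\in D$, and $\delta\bigl(\sum_k\alpha_kw_k\bigr)=\varepsilon w_+$. Hence $\sum_k\alpha_kw_k$ is fixed by $\delta^{-1}s\delta\in Ds$. The eight vectors with all coordinates nonzero are the vertices of a cube, and each Sylow $3$-subgroup of $H$ fixes one of its four diagonals.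

We use $W$ as a marker that decides which Sylow subgroup may be used. Let $B_0=\langle x\rangle\oplus W$ with $x$ of order $9$, and let $\delta(x)=x$ and $s(x)=4x$; this is an action of $H/D$ on $\langle x\rangle$ because $4^3\equiv1\pmod9$. Put $G_0=B_0\rtimes H$ and $P_0=B_0\rtimes\langle s\rangle$. Let $b=x+w$ with $w\in W$. Its fourth power is $4b=4x+w$, and since $B_0$ is abelian, only $H$ moves $b$. We have $h(b)=4b$ if and only if $h\in Ds$ and $h(w)=w$. Therefore
\begin{itemize}
\item $b\sim4b$ in $P_0$ if and only if $w\in\{0,\pm w_+\}$;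
\item $b\sim4b$ in $G_0$ if and only if $w=0$ or all coordinates of $w$ are nonzero.
\end{itemize}
The element
\[
y=x-w_0+w_1+w_2
\]
is thus conjugate to its fourth power in $G_0$ but not in $P_0$. With $\delta=(1,-1,-1)$, its conjugate $\delta(y)=x-w_+$ satisfies $s(x-w_+)=4(x-w_+)$. This is the whole mechanism of the counterexample.

But $G_0$ is not cut, because $x+w_0$ is not conjugate to its fourth power. We have to enlarge the normal $3$-subgroup so that $b=x+\sum_kr_kw_k$ becomes conjugate to $4b$ when some $r_k$ vanishes, without helping $y$. Put $z=3x$, so that $4b=b+z$. Adjoin to $B_0$ elements $v_0,v_1,v_2$ of order $3$, and let $e_k$ be the automorphism with $x\mapsto x+z$ and $w_k\mapsto w_k+v_k$ that fixes the other generators. It sends $b$ to $b+z+r_kv_k$. If $r_k=0$, this is $4b$. If no $r_k$ vanishes, then $z$ is not a linear combination of the elements $z+r_kv_k$, and $4b$ stays out of reach. The enlarged group has new elements, which must in turn be conjugate to their fourth powers. Three further rounds of repair are needed. We define the final group at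 once and retrace these rounds in Section~\ref{sec:rounds}.

\section{The group $G$}\label{sec:G}

\subsection{Construction}
Let $B$ be the additive abelian group
\[
B=\langle x\rangle\oplus\bigoplus_k\langle w_k\rangle\oplus\langle p\rangle\oplus\langle f\rangle\oplus\bigoplus_k\langle v_k\rangle
\]
with $x$ of order $9$ and all other generators of order $3$. Put $z=3x$ and $Z=\langle z,v_0,v_1,v_2\rangle\cong\mathbb{F}_3^4$, and let $Q=\bigoplus_k\langle e_k\rangle\oplus\bigoplus_k\langle u_k\rangle\cong\mathbb{F}_3^6$. The quotient $B/Z$ is an $\mathbb{F}_3$-space with basis the images of $x,w_k,p,f$. Let $\theta\colon B\times Q\to Z$ be the biadditive map with $\theta(Z,Q)=0$,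
\[
\theta(x,e_k)=z,\qquad\theta(w_k,e_k)=v_k,\qquad\theta(p,u_k)=v_k,\qquad\theta(f,u_k)=kv_k,
\]
and $\theta=0$ on all other pairs of generators. For $q\in Q$ put $\varphi_q(b)=b+\theta(b,q)$. Since $\theta(Z,Q)=0$, we have $\varphi_q\varphi_{q'}=\varphi_{q+q'}$, so $Q$ acts on $B$ by automorphisms. Let $N=B\rtimes Q$, with multiplication
\[
(b,q)(b',q')=\bigl(b+b'+\theta(b',q),\,q+q'\bigr).
\]
We regard $B$ and $Q$ as subgroups of $N$. The group $H$ of Section~\ref{sec:model} acts on $B$ and $Q$ as follows:
\begin{itemize}
\item $\delta\in D$ fixes $x,p,f,e_k$ and multiplies $w_k,v_k,u_k$ by $\delta_k$;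
\item $s$ maps $w_k,v_k,e_k,u_k$ to $w_{k+1},v_{k+1},e_{k+1},u_{k+1}$, and $s(x)=4x$, $s(p)=p+z$, $s(f)=f-p$.
\end{itemize}
In particular $s(z)=12x=z$, so $H$ fixes $z$.

These rules define actions of $H$. First, $s^3$ acts trivially: $s^3(x)=64x=x$, $s^3(p)=p+3z=p$, and $s^2(f)=f-2p-z$ gives $s^3(f)=f-3p-3z=f$. Second, $s\delta s^{-1}$ acts as it should: it multiplies $w_{k+1},v_{k+1},u_{k+1}$ by $\delta_k$, and it is trivial on $\langle x,p,f\rangle$ and $\langle e_0,e_1,e_2\rangle$, because these subgroups are $s$-invariant and fixed pointwise by $D$.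

The map $\theta$ is $H$-equivariant, that is, $\theta(h(b),h(q))=h(\theta(b,q))$. It suffices to check pairs of generators. For $\delta\in D$, both sides are $z$ on $(x,e_k)$, and on $(w_k,e_k)$, $(p,u_k)$, $(f,u_k)$ both sides are $\delta_k$ times the value of $\theta$; pairs with value $0$ only change sign. For $s$ we have
\begin{gather*}
\theta(4x,e_{k+1})=z,\qquad\theta(w_{k+1},e_{k+1})=v_{k+1},\qquad\theta(p+z,u_{k+1})=v_{k+1},\\
\theta(f-p,u_{k+1})=(k+1)v_{k+1}-v_{k+1}=s(kv_k),
\end{gather*}
and $\theta$ vanishes on the images $(4x,u_{k+1})$, $(w_{j+1},u_{k+1})$, $(w_{j+1},e_{k+1})$ for $j\ne k$, $(p+z,e_{k+1})$ and $(f-p,e_{k+1})$ of the pairs with value $0$. Hence $h(b,q)=(h(b),h(q))$ is an action of $H$ on $N$ by automorphisms. Let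
\[
G=N\rtimes H,\qquad P=N\rtimes\langle s\rangle ,
\]
so that $h(n)=hnh^{-1}$ in $G$. Then $|B|=3^{10}$, $|Q|=3^6$, $|N|=3^{16}$, $|G|=4\cdot3^{17}$, and $P$ is a Sylow $3$-subgroup of $G$.

\subsection{Commutators and cubes in $N$}
We write $[g,r]=g^{-1}r^{-1}gr$, so that
\begin{equation}\label{eq:comm}
r^{-1}gr=g[g,r],\qquad[g,rr']=[g,r']\cdot r'^{-1}[g,r]r' .
\end{equation}
The subgroup $Z$ is central in $N$ and normal in $G$. It is written additively; for $g=(b,q)$ and $\zeta\in Z$ the product $g\cdot\zeta$ is $(b+\zeta,q)$. The quotient $X=N/Z\cong B/Z\oplus Q$ is an $\mathbb{F}_3$-space with basis the images of $x,w_k,p,f,e_k,u_k$. In particular $N$ is nilpotent of class at most two, and $G$ is solvable. The coordinates of $g=(b,q)\in N$ are the elements of $\mathbb{F}_3$ defined by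
\begin{equation}\label{eq:coords}
b\equiv cx+\sum_kr_kw_k+mp+lf\pmod Z,\qquad q=\sum_k\xi_ke_k+\sum_k\eta_ku_k .
\end{equation}
The action of $H$ on $X$ preserves the coordinate $c$.

For $g=(b,q)$ and $n=(b',q')$ put $\omega(g,n)=\theta(b',q)-\theta(b,q')\in Z$. The multiplication rule gives $gn=ng\cdot\omega(g,n)$, that is,
\begin{equation}\label{eq:conj}
n^{-1}gn=g\cdot\omega(g,n).
\end{equation}
The map $\omega$ depends only on $gZ$ and $nZ$, and it induces a bilinear, alternating, $H$-equivariant map $X\times X\to Z$, again denoted $\omega$. In the coordinates \eqref{eq:coords},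
\begin{equation}\label{eq:table}
\begin{aligned}
\omega(g,x)&=\Bigl(\sum_k\xi_k\Bigr)z, &\omega(g,w_k)&=\xi_kv_k, &\omega(g,e_k)&=-(cz+r_kv_k),\\
\omega(g,p)&=\sum_k\eta_kv_k, &\omega(g,f)&=\sum_kk\eta_kv_k, &\omega(g,u_k)&=-(m+kl)v_k .
\end{aligned}
\end{equation}
The span of these elements is the subspace $\Omega_g=\omega(g,N)$ of $Z$. It depends only on $gZ$, and by \eqref{eq:conj} the $N$-class of $g$ is $g\cdot\Omega_g$. Finally, $g^2=(2b+\theta(b,q),2q)$ and $g^3=g\cdot g^2=(3b+3\theta(b,q),0)$, so
\begin{equation}\label{eq:cube}
g^3=3b=cz,\qquad g^9=1 .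
\end{equation}
Thus $g$ is $N$-conjugate to $g^4=g\cdot g^3$ if and only if $g^3\in\Omega_g$. We call $g\in N$ \emph{exceptional} if $g^3\notin\Omega_g$.

To decide whether an element of $Z$ lies in a subspace we shall use duality: $\zeta$ lies in a subspace $L\le Z$ if and only if every linear form $a\colon Z\to\mathbb{F}_3$ with $a(L)=0$ has $a(\zeta)=0$.

\subsection{The Sylow subgroup $P$ is not cut}

\begin{proposition}\label{prop:P}
The element $y=x-w_0+w_1+w_2\in B$ has order $9$, and $y^4$ is conjugate in $P$ neither to $y$ nor to $y^{-1}$.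
\end{proposition}

\begin{proof}
We have $y^4=4y=y+z$. By Lemma~\ref{lem:four} it suffices to show $y^4\not\sim y$ in $P$. Since $B$ is abelian, conjugation by $(b,q)s^i$ acts on $B$ as $\varphi_qs^i$. Suppose $\varphi_qs^i(y)=y+z$. Modulo $Z$ this reads $x-w_i+w_{i+1}+w_{i+2}=x-w_0+w_1+w_2$, so $i=0$ and $\theta(y,q)=z$. With $(r_0,r_1,r_2)=(-1,1,1)$ we have $\theta(y,q)=\sum_k\xi_k(z+r_kv_k)$. The coefficient of $v_k$ forces $\xi_k=0$ for all $k$, so $\theta(y,q)=0$, a contradiction.
\end{proof}

This proves part (2) of Theorem~\ref{thm:main}.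

\begin{remark}
As in Section~\ref{sec:model}, $y$ is conjugate in $G$ to $x-w_+$, which $s$ conjugates to its fourth power and which is therefore inverse semi-rational in $P$. Since $G$ will turn out to be cut, the first claim of Theorem~\ref{thm:fusion} cannot be improved to ``every element of $P$ is inverse semi-rational in $P$''.
\end{remark}

\subsection{How the generators $p$, $u_k$ and $f$ arise}\label{sec:rounds}
This subsection is not needed for the proofs. Let $N_1=\langle x,w_k,v_k,e_k\rangle$, $N_2=\langle N_1,p\rangle$ and $N_3=\langle N_2,u_0,u_1,u_2\rangle$. These are $H$-invariant subgroups of $N$, and with $G_i=N_i\rtimes H$ we get a chain $G_0<G_1<G_2<G_3<G$. Each $G_i$ contains a $3$-element that is not conjugate to its fourth power, so it is not cut, and the failure dictates the next generator.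

\emph{The group $G_1$.} The obstruction lies outside $N_1$. The subgroup $\langle w_k,v_k\rangle$ is normal in $G_1$; modulo it, $D$ centralizes $x$ and the $e_k$ and becomes normal. Dividing by both we obtain $\langle x\rangle\rtimes R$ with $R=\langle e_0,e_1,e_2\rangle\rtimes\langle s\rangle$, where each of $e_0,e_1,e_2,s$ acts on $\langle x\rangle$ as multiplication by $4$. Let $K\le R$ be the kernel of this action and $t=(-e_0)s\in K$, so that $t^3=-(e_0+e_1+e_2)$. Put $g=xt$. As $x$ commutes with $t$, we have $g^4=(4x)t^4$, and $g\sim g^4$ requires $\gamma\in R\setminus K$ with $\gamma t\gamma^{-1}=t^4$. Now $\gamma_0=e_1-e_0\in K$ satisfies $\gamma_0t\gamma_0^{-1}=(\gamma_0-s(\gamma_0))t=t^3t$. The centralizer of $t$ in $R$ is $\langle t\rangle\le K$, since $s$ fixes only the multiples of $t^3$ in $\langle e_0,e_1,e_2\rangle$. So every $\gamma$ with $\gamma t\gamma^{-1}=t^4$ lies in $K$, and $g\not\sim g^4$. We reach $xt^4$ and miss the factor $z$. The commutator of $x$ with $s$ would supply it, but it is canceled by the commutator of $x$ with $-e_0$. We need an element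 that $s$ moves by $z$ and that commutes with the $e_k$; this is $p$.

\emph{The group $G_2$.} Let $g=x-w_+-p$. An element of $H$ that fixes $gZ$ fixes $w_+$, so it lies in $\langle s\rangle$, and $s(g)=4x-w_+-p-z=g$. Hence the $G_2$-conjugates of $g$ in $gZ$ form the set $g\cdot\omega(g,N_2)$. By \eqref{eq:table}, $\omega(g,N_2)$ is spanned by the $z-v_k$ and does not contain $g^3=z$. The generators $u_k$ repair this: $\omega(g,u_k)=v_k$, so $z\in\Omega_g$.

\emph{The group $G_3$.} Let $g=(x-w_+,\,u_0-u_1)$. No nontrivial element of $\langle s\rangle$ fixes $u_0-u_1$, so only $1\in H$ fixes $gZ$. By \eqref{eq:table}, $\omega(g,N_3)$ is spanned by the $z-v_k$ and $v_0-v_1$; the form with value $1$ on $z$ and on all $v_k$ kills these but not $g^3=z$. The generator $f$ repairs this: $\omega(g,f)=-v_1$, so $z\in\Omega_g$. Once $\theta(f,u_k)=kv_k$ is chosen, the rule $s(f)=f-p$ makes $\theta$ equivariant.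

The content of the next section is that the process stops at $G$.

\section{The group $G$ is cut}\label{sec:cut}

Consider the following property of an element $g$ of a finite group $\Gamma$:
\begin{equation}\label{eq:star}
g^j\sim g\ \text{ in }\Gamma\ \text{ for all $j$ coprime to $|g|$ with }j\equiv1\pmod3 .\tag{$*$}
\end{equation}
It passes to conjugates and inverses of $g$. If $g^9=1$, it is equivalent to $g\sim g^4$, because then $j\equiv1,4$ or $16\pmod 9$.

\begin{lemma}\label{lem:star}
Let $\Gamma$ be a finite group in which every element satisfies \eqref{eq:star} and every element $g$ of order prime to $3$ satisfies $g^2=1$. Then $\Gamma$ is cut.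
\end{lemma}

\begin{proof}
Let $j$ be coprime to $|g|$. If $j\equiv1\pmod3$, then $g^j\sim g$. If $j\equiv-1\pmod3$, then $g^{-j}\sim g$, so $g^j\sim g^{-1}$. If $3\mid j$, then $3\nmid|g|$, so $|g|\le2$ and $g^j=g$.
\end{proof}

In $G$, an element of order prime to $3$ is a $2$-element and lies in a conjugate of the Sylow $2$-subgroup $D\cong C_2^2$, so its square is trivial. Part (1) of Theorem~\ref{thm:main} therefore follows once we show that every $g\in G$ satisfies \eqref{eq:star}. We distinguish three cases according to the order $1$, $2$ or $3$ of the image $\bar g$ of $g$ in $H$.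

\subsection{Elements of $N$}
Nonexceptional elements are conjugate to their fourth powers inside $N$. For an exceptional element $g$, an element of order $3$ of $H$ has to do the work, and it must fix $gZ$. The next lemma shows that $\theta$ leaves only those exceptional elements for which such an element exists.

\begin{lemma}\label{lem:exc}
Let $g\in N$ be exceptional. Then there are $\alpha\in\{\pm1\}^{\mathbb{F}_3}$ and $c,\eta\in\mathbb{F}_3$ with $c\ne0$ such that, in $X$,
\[
gZ=c\Bigl(x-\sum_k\alpha_kw_k\Bigr)+\eta\sum_k\alpha_ku_k .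
\]
\end{lemma}

\begin{proof}
Use the coordinates \eqref{eq:coords}. Since $g^3=cz\notin\Omega_g$, we have $c\ne0$, and there is a linear form $a$ on $Z$ with $a(\Omega_g)=0$ and $a(z)=1$. Put $\alpha_k=a(v_k)$ and apply $a$ to the entries of \eqref{eq:table}.
\begin{itemize}
\item From $e_k$: $c+\alpha_kr_k=0$. As $c\ne0$, we get $\alpha_k=\pm1$ and $r_k=-\alpha_kc$.
\item From $u_k$: $\alpha_k(m+kl)=0$ for all $k$, so $m=0$ (take $k=0$) and $l=0$ (take $k=1$).
\item From $w_k$: $\alpha_k\xi_k=0$, so $\xi_k=0$.
\item From $p$ and $f$: with $\lambda_k=\alpha_k\eta_k$ we get $\lambda_0+\lambda_1+\lambda_2=0$ and $\lambda_1+2\lambda_2=0$. The second equation gives $\lambda_1=\lambda_2$, and then $\lambda_0=-2\lambda_1=\lambda_1$. With $\eta$ the common value, $\eta_k=\eta\alpha_k$. \qedhere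
\end{itemize}
\end{proof}

\begin{proposition}\label{prop:A}
Every $g\in N$ satisfies \eqref{eq:star} in $G$.
\end{proposition}

\begin{proof}
By \eqref{eq:cube} we have to show $g\sim g^4$, and we may assume that $g$ is exceptional. Take $\alpha,c,\eta$ from Lemma~\ref{lem:exc} and $\varepsilon,\delta$ from \eqref{eq:sign}. The same signs $\alpha_k$ occur at $w_k$ and at $u_k$, so $\delta$ turns all of them into $\varepsilon$. Replacing $g$ by $\delta(g)$ we may assume that $g=(b,q)$ with
\[
b=cx-\varepsilon cw_++\zeta,\qquad q=\varepsilon\eta(u_0+u_1+u_2),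
\]
where $\zeta\in Z$ and $c=\pm1$ is read as an integer. Then $s(q)=q$ and $s(b)=b+cz+s(\zeta)-\zeta$, so by \eqref{eq:cube}
\[
sgs^{-1}=g^4\cdot\bigl(s(\zeta)-\zeta\bigr).
\]
The error $s(\zeta)-\zeta$ lies in the span of the differences $v_k-v_{k'}$. By \eqref{eq:table}, $\omega(g,e_k)-\omega(g,e_{k'})=\varepsilon c(v_k-v_{k'})$, so these differences lie in $\Omega_g=\Omega_{g^4}$. Hence $sgs^{-1}$ is $N$-conjugate to $g^4$.
\end{proof}

\subsection{Elements that map to an involution}
Such an element is a commuting product of an involution and an element $n\in N$. The difficulty is that $n$ must be conjugated to $n^4$ by an element that centralizes the involution. We obtain one by averaging, which is possible because $2$ is invertible in $\mathbb{F}_3$.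

\begin{proposition}\label{prop:B}
Every $g\in G$ with $|\bar g|=2$ has order dividing $18$ and satisfies \eqref{eq:star}.
\end{proposition}

\begin{proof}
Write $g=g_2g_3=g_3g_2$, where the $2$-element $g_2$ and the $3$-element $g_3$ are powers of $g$, and put $\tau=\bar g\in D$. The image of $g_3$ is a $3$-element of $\langle\tau\rangle$, so $g_3\in N$ and $g_2\in N\tau$. The $2$-element $g_2^2$ lies in $N$, so $g_2^2=1$. Now $\langle g_2\rangle$ and $\langle\tau\rangle$ are Sylow $2$-subgroups of $N\langle\tau\rangle$, so after conjugation $g=\tau n$ with $n\in C_N(\tau)$.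

If $n^3=1$, then $|g|\in\{2,6\}$, every $j$ in \eqref{eq:star} is $\equiv1\pmod6$, and $g^j=g$. Let $|n|=9$, so $|g|=18$. The element $n$ is not exceptional. Otherwise all coordinates $r_k$ of $n$ are nonzero by Lemma~\ref{lem:exc}, while $\tau$ fixes $nZ$ and negates some $w_k$. So $n^3=\omega(n,\rho)$ for some $\rho\in X$. Applying $\tau$, which fixes $n$, gives $n^3=\omega(n,\tau(\rho))$. Adding the two equations and using $2=-1$ in $\mathbb{F}_3$, we get $n^3=\omega(n,\rho_0)$ with $\rho_0=-(\rho+\tau(\rho))$, a vector fixed by $\tau$. Since $\tau$ multiplies each of the generators $x,w_k,p,f,e_k,u_k$ by a sign, $\rho_0$ is a combination of the images of generators fixed by $\tau$, so it lifts to a product $r\in C_N(\tau)$ of such generators. Then $r^{-1}nr=n\cdot n^3=n^4$, and $r^{-1}gr=\tau n^4=g^{13}$. The units modulo $18$ that are $\equiv1\pmod3$ are $1$, $13$ and $7\equiv13^2$, so \eqref{eq:star} holds.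
\end{proof}

\subsection{Elements that map to an element of order $3$}

\begin{proposition}\label{prop:C}
Every $g\in G$ with $|\bar g|=3$ satisfies $g^9=1$ and \eqref{eq:star}.
\end{proposition}

\begin{proof}
Since $\bar g$ is conjugate to $s$ or $s^{-1}$, we may conjugate and invert so that $g=ns$, where $n=(b,q)\in N$ has coordinates \eqref{eq:coords}. Put $n_i=s^i(n)$, so $n_3=n$. Then $g^3=nn_1n_2$. As $s$ preserves the coordinate of $x$, this coordinate of $g^3$ is $3c=0$, and $g^9=1$ by \eqref{eq:cube}. We have to show $g\sim g^4$, and by \eqref{eq:comm} it suffices to find $r\in N$ with $[g,r]=g^3$. The map $r\mapsto[g,r]$ is not a homomorphism on $N$, and $g^3$ need not lie in $Z$. We therefore solve the equation modulo $Z$ first and then remove the error with an element that commutes with $g$ modulo $Z$.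

For $r\in N$ we have $n^{-1}r^{-1}n=r^{-1}\cdot\omega(r^{-1},n)=r^{-1}\cdot\omega(n,r)$ by \eqref{eq:conj}. Inserting this in $[g,r]=s^{-1}(n^{-1}r^{-1}n)sr$ and using that $Z$ is central in $N$, we obtain
\begin{equation}\label{eq:gr}
[g,r]=[s,r]\cdot s^{-1}\bigl(\omega(n,r)\bigr),\qquad[s,r]=s^{-1}(r)^{-1}\,r .
\end{equation}

\emph{Step 1: a solution modulo $Z$.} In $X$, the equation $[g,r]=g^3$ reads $(1-s^{-1})(rZ)=(1+s+s^2)(nZ)$. In characteristic $3$ we have $(1-s^{-1})(s^2-s)=s^2-2s+1=1+s+s^2$, so we take $r_1=n_2n_1^{-1}$ and compute the error exactly. Let $A=\omega(n,n_1)$. By equivariance $\omega(n_1,n_2)=s(A)$ and $\omega(n,n_2)=-\omega(n_2,n_3)=-s^2(A)$. Since $s^{-1}(r_1)=n_1n^{-1}$, we have $[s,r_1]=nn_1^{-1}n_2n_1^{-1}$, and with \eqref{eq:conj}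
\[
g^{-3}[s,r_1]=n_2^{-1}n_1^{-2}n_2\,n_1^{-1}=n_1^{-3}\cdot\omega(n_1^{-2},n_2)=-n_1^3-2s(A)=-n_1^3+s(A),
\]
written additively in $Z$. Moreover $s^{-1}(\omega(n,r_1))=s^{-1}(-s^2(A)-A)=-s(A)-s^{-1}(A)$. By \eqref{eq:gr},
\begin{equation}\label{eq:defect}
[g,r_1]=g^3\cdot d,\qquad d=-n_1^3-s^{-1}(A)\in Z .
\end{equation}

\emph{Step 2: the possible corrections.} Let $E=\{r\in N:s(rZ)=rZ\}$, a subgroup of $N$ containing $Z$. For $r\in E$ we have $[g,r]\in Z$ by \eqref{eq:gr}, and since $Z$ is central in $N$, formula \eqref{eq:comm} shows that $r\mapsto[g,r]$ is a homomorphism $E\to Z$. Its image $L$ is a subspace of $Z$. If $d\in L$, choose $r\in E$ with $[g,r]=-d$; then $[g,rr_1]=[g,r_1]\cdot r_1^{-1}[g,r]r_1=g^3\cdot d\cdot(-d)=g^3$, and we are done. So it remains to show that $a(d)=0$ for every nonzero linear form $a$ on $Z$ with $a(L)=0$. Fix such a form.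

\emph{Step 3: the form $a$ constrains $n$.} For $\zeta\in Z$, formula \eqref{eq:gr} gives $[g,\zeta]=\zeta-s^{-1}(\zeta)$. Hence $a$ is $s$-invariant, and it is determined by $\mu=a(z)$ and the common value $\nu=a(v_k)$. By \eqref{eq:gr} and invariance, $a([s,r])+a(\omega(n,r))=0$ for all $r\in E$. The elements $x$, $p$, $w_+$ and $e_+=e_0+e_1+e_2$ lie in $E$. Since $s^{-1}(x)=16x=7x$ and $s^{-1}(p)=p-z$, we have $[s,x]=-6x=z$ and $[s,p]=z$, while $w_+$ and $e_+$ commute with $s$. With \eqref{eq:table} we obtain four relations:
\[
\begin{array}{ll}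
r=x:\quad\mu\bigl(1+\sum_k\xi_k\bigr)=0,\qquad & r=w_+:\quad\nu\sum_k\xi_k=0,\\[4pt]
r=p:\quad\mu+\nu\sum_k\eta_k=0, & r=e_+:\quad\nu\sum_kr_k=0;
\end{array}
\]
for the last one, $\omega(n,e_+)=-3cz-\sum_kr_kv_k=-\sum_kr_kv_k$. If $\nu=0$, the relation for $p$ gives $\mu=0$ and $a=0$, which is excluded. (Without $p$, the case $\nu=0$, $\sum_k\xi_k=-1$ would survive; it is the obstruction found in $G_1$.) So $\nu\ne0$. Then $\sum_k\xi_k=0$, hence $\mu=0$ by the relation for $x$, and altogether
\begin{equation}\label{eq:sums}
\mu=0,\qquad\sum_k\xi_k=\sum_k\eta_k=\sum_kr_k=0 .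
\end{equation}

\emph{Step 4: $a(d)=0$.} By \eqref{eq:cube}, $n_1^3\in\langle z\rangle$, so \eqref{eq:defect}, $\mu=0$ and invariance give $a(d)=-a(A)$. We have $A=\theta(s(b),q)-\theta(b,s(q))$, where
\[
s(b)\equiv cx+\sum_kr_{k-1}w_k+(m-l)p+lf\pmod Z,\qquad s(q)=\sum_k\xi_{k-1}e_k+\sum_k\eta_{k-1}u_k .
\]
The form $a$ kills the multiples of $z$ and sends each $v_k$ to $\nu$, so
\begin{align*}
\nu^{-1}a(A)&=\sum_kr_{k-1}\xi_k+\sum_k(m-l+kl)\eta_k-\sum_kr_k\xi_{k-1}-\sum_k(m+kl)\eta_{k-1}\\
&=\sum_k(r_{k-1}-r_{k+1})\xi_k-2l\sum_k\eta_k ,
\end{align*}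
where we shifted the index in the last two sums and used $(m-l+kl)-(m+(k+1)l)=-2l$. The second term vanishes by \eqref{eq:sums}. For the first, $r_{k-1}+r_k+r_{k+1}=0$ gives $r_{k+1}-r_k=-2r_k-r_{k-1}=r_k-r_{k-1}$, so $r_k-r_{k-1}$ is a constant $\beta$, and the first term equals $-2\beta\sum_k\xi_k=0$. Thus $a(d)=0$, so $d\in L$ and $g\sim g^4$.
\end{proof}

Propositions~\ref{prop:A}, \ref{prop:B} and~\ref{prop:C} show that every element of $G$ satisfies \eqref{eq:star}, and Lemma~\ref{lem:star} shows that $G$ is cut. Together with Proposition~\ref{prop:P} this proves Theorem~\ref{thm:main}. All Sylow $3$-subgroups of $G$ are conjugate to $P$, so none of them is cut.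

\section{Direct powers and character values}\label{sec:powers}

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
Let $g=(g_1,\dots,g_n)\in G^n$, and let $j\equiv1\pmod3$ be coprime to $|g|$. Then $j$ is coprime to each $|g_i|$, so $g_i^j\sim g_i$ in $G$ for all $i$, and $g^j\sim g$ in $G^n$. (For inverse semi-rational $g_i$ alone, some $g_i^j$ could be conjugate to $g_i$ and others to $g_i^{-1}$; property \eqref{eq:star} makes the sign depend on $j$ only.) If $|g|$ is prime to $3$, so is each $|g_i|$, and $g^2=1$. By Lemma~\ref{lem:star}, $G^n$ is cut. The element $(y,1,\dots,1)\in P^n$ has order $9$. If its fourth power were conjugate in $P^n$ to it or to its inverse, projection to the first factor would contradict Proposition~\ref{prop:P}. So $P^n$ is not cut.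

By \eqref{eq:cube} and Propositions~\ref{prop:B} and~\ref{prop:C}, every element $g\in G^n$ satisfies $g^{18}=1$. Let $\chi$ be the character of a complex representation of $G^n$, and let $\zeta_{18}$ be a primitive $18$th root of unity. The value $\chi(g)$ is the sum of the eigenvalues of $g$, which are $18$th roots of unity, and $\chi(g^j)$ is the sum of their $j$th powers. So $\chi(g)\in\mathbb{Q}(\zeta_{18})$, and for $j$ coprime to $18$ the automorphism $\sigma_j\colon\zeta_{18}\mapsto\zeta_{18}^j$ sends $\chi(g)$ to $\chi(g^j)$. The automorphisms that fix $\mathbb{Q}(\sqrt{-3})=\mathbb{Q}(\zeta_{18}^6)$ are the $\sigma_j$ with $j\equiv1\pmod3$, and for these $\chi(g^j)=\chi(g)$ by \eqref{eq:star}. By Galois theory $\chi(g)\in\mathbb{Q}(\sqrt{-3})$.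
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCJM}
Andreas B\"achle, Mauricio Caicedo, Eric Jespers, Sugandha Maheshwary,
\emph{Global and local properties of finite groups with only finitely many central units in their integral group ring},
arXiv:1808.03546 (2018).

\end{thebibliography}
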